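# Interior of products of conjugacy classes in $Sp(n)$ and $SO(2n)$

## 1. Two half-dimensional reflections of $\mathbb R^{4k}$

Let $G$ be $SO(2n)$, acting on $\mathbb R^{2n}$, or $Sp(n)$, the group of $\mathbb H$-linear isometries of the right $\mathbb H$-space $\mathbb H^n$ (matrices act on the left). Both are compact and connected. The Lie algebra $\mathfrak g$ consists of the skew-adjoint linear maps, and $\langle X,Y\rangle=-\mathrm{Re}\,\mathrm{tr}(XY)$ is an $\mathrm{Ad}$-invariant inner product. For $x\in G$ let $C_x$ be its conjugacy class and let $\mu_x$ be the orbital measure of $x$: the $G$-invariant probability measure on $C_x$, that is, the image of Haar measure under $g\mapsto gxg^{-1}$.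

Choose independent random elements of $C_{x_1},\dots,C_{x_L}$ and multiply them. The product has law $\mu_{x_1}*\cdots*\mu_{x_L}$. When is this law absolutely continuous with respect to Haar measure? We begin with the differential of the product map. Put $z(x)=\{X\in\mathfrak g:\mathrm{Ad}(x)X=X\}$, the Lie algebra of the centralizer of $x$.

**Lemma 1.** For $x_1,\dots,x_L\in G$ the following are equivalent: (a) $\mu_{x_1}*\cdots*\mu_{x_L}$ is absolutely continuous; (b) $C_{x_1}\cdots C_{x_L}$ has non-empty interior; (c) $\bigcap_i\mathrm{Ad}(g_i)z(x_i)=0$ for some $g_1,\dots,g_L\in G$.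

*Proof.* Let $\Phi:G^L\to G$, $\Phi(g)=y_1\cdots y_L$ with $y_i=g_ix_ig_i^{-1}$. Moving $g_i$ to $e^{tZ}g_i$ changes $y_i$ to $e^{tZ}y_ie^{-tZ}$, whose derivative at $0$, translated on the right to the identity, is $Z-\mathrm{Ad}(y_i)Z$. Hence the image of $d\Phi$, translated on the right, is
$$\sum_i\mathrm{Ad}(y_1\cdots y_{i-1})\,\mathrm{Im}(1-\mathrm{Ad}\,y_i).$$
Since $\mathrm{Im}(1-\mathrm{Ad}\,y)^\perp=\ker(1-\mathrm{Ad}\,y^{-1})=z(y)$, a vector $X$ is orthogonal to the image iff $\mathrm{Ad}(y_1\cdots y_{i-1})^{-1}X\in z(y_i)$ for all $i$. For $i=1$ this says $X\in z(y_1)$, so $\mathrm{Ad}(y_1)^{-1}X=X$; for $i=2$ it then says $X\in z(y_2)$, and so on. So the orthogonal complement of the image is $\bigcap_i z(y_i)=\bigcap_i\mathrm{Ad}(g_i)z(x_i)$.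

If (c) holds, $d\Phi$ is onto at some point, so the image of $\Phi$ has interior, which is (b). Moreover the sum of squares of the maximal minors of $d\Phi$ is a real-analytic function on the connected manifold $G^L$ and is not identically zero, so its zero set is null. Off that set $\Phi$ is a submersion, and the preimage of a null set under a submersion is null. So the image of Haar measure under $\Phi$, which is $\mu_{x_1}*\cdots*\mu_{x_L}$, is absolutely continuous: (a). If (c) fails, every point of $G^L$ is critical, and by Sard's theorem the compact set $C_{x_1}\cdots C_{x_L}$ is null. Then (a) and (b) fail. $\square$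

The easy case is as follows. Let $n=2k$, let $G=SO(2n)=SO(4k)$, and let $x$ be diagonal with $n$ entries $1$ and $n$ entries $-1$. Its class consists of all reflections $\sigma_V$ ($-1$ on $V$, $+1$ on $V^\perp$) with $\dim V=n$.

**Proposition 2.** In $SO(4k)$ the set $C_xC_x$ of products of two half-dimensional reflections has non-empty interior.

*Proof.* Let $f_1,\dots,f_n,f_1',\dots,f_n'$ be an orthonormal basis of $\mathbb R^{2n}$ and let $\varphi_1,\dots,\varphi_n\in(0,\pi/2)$ be distinct. Put $V=\langle f_j\rangle$ and $V'=\langle\cos\varphi_jf_j+\sin\varphi_jf'_j\rangle$. Suppose $X\in z(\sigma_V)\cap z(\sigma_{V'})$. Then $X$ commutes with the projections $P_V,P_{V^\perp},P_{V'}$. On $V$ the operator $P_VP_{V'}P_V$ has the eigenvectors $f_j$ with the simple eigenvalues $\cos^2\varphi_j$, and on $V^\perp$ the operator $P_{V^\perp}P_{V'}P_{V^\perp}$ has the eigenvectors $f_j'$ with the simple eigenvalues $\sin^2\varphi_j$. So $X$ preserves every line $\mathbb Rf_j$ and $\mathbb Rf_j'$. A skew map of a real line is $0$,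 so $X=0$. Lemma 1 applies. $\square$

Now vary the situation.

Replace $\mathbb R$ by $\mathbb H$. In $Sp(2k)$ take $\sigma_V,\sigma_{V'}$ with $\dim_{\mathbb H}V=\dim_{\mathbb H}V'=k$. The same proof shows that $X$ preserves each line $f_j\mathbb H$, but a skew map of a quaternionic line is left multiplication by any imaginary quaternion. At this position a copy of $\mathfrak{sp}(1)^k$ survives, and in Section 9 we show that every position fails. So in $Sp(2k)$ the product of these two classes is null.

Make the reflections smaller. Let $\sigma_w$ be $-1$ on $w$ units and $1$ elsewhere, where a *unit* is a real $2$-plane in $\mathbb R^{2n}$ or an $\mathbb H$-line in $\mathbb H^n$, and let $w,w'\le n/2$, $w+w'<n$. The $+1$-spaces have $n-w$ and $n-w'$ units, so they always meet. Hence every product has eigenvalue $1$, and the elements with eigenvalue $1$ form a null set. For two reflections the only candidate is therefore $w=w'=n/2$.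

What changes in general? A general element has eigenvalues other than $\pm1$, and each of them carries a complex structure that $X$ must commute with. Over $\mathbb H$ a generic choice of subspaces leaves copies of $\mathfrak{sp}(1)$, which these complex structures have to kill. And there may be more than two classes, none of which pairs well with another. The eigenvector count just used turns out to give the right answer for $n\ge5$, apart from a short list of pairs.

## 2. Data, eligible tuples, exceptional pairs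

The maximal torus is written in coordinates $(e^{i\theta_1},\dots,e^{i\theta_n})$: in $SO(2n)$ this is the block sum of the rotations by $\theta_j$; in $Sp(n)$ it is $\mathrm{diag}(e^{\mathbf i\theta_1},\dots,e^{\mathbf i\theta_n})$ on $\mathbb H^n$, which in $2n$ complex coordinates is $\mathrm{diag}(e^{i\theta_1},\dots,e^{i\theta_n},e^{-i\theta_1},\dots,e^{-i\theta_n})$. The quaternion units are $\mathbf i,\mathbf j,\mathbf k$, and in type $C$ we put $\mathbb C=\mathbb R+\mathbb R\mathbf i$, $i=\mathbf i$. We say type $C$ for $Sp(n)$ and type $D$ for $SO(2n)$. The center of $G$ is $\{\pm I\}$.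

**Definition (data, type).** Up to conjugacy and multiplication by $-I$ a torus element has the form
$$x=(\underbrace{1,\dots,1}_{u},\underbrace{-1,\dots,-1}_{v},\underbrace{e^{ia_1},\dots,e^{ia_1}}_{s_1},\dots,\underbrace{e^{(\pm)ia_m},\dots,e^{(\pm)ia_m}}_{s_m})$$
with distinct $0<a_j<\pi$, $u\ge v$, $s_1=\max_js_j$ ($s_1=0$ if $m=0$), $u+v+\sum s_j=n$; the minus sign is needed only in type $D$. We call $(u,v;s_1,\dots,s_m)$ the data of $x$. The type of $x$ is $C_u\times C_v\times SU(s_1)\times\cdots\times SU(s_m)$, resp. $D_u\times D_v\times SU(s_1)\times\cdots\times SU(s_m)$ (the Lie types of its set of annihilating roots), with the trivial factors $SU(1)$, $C_0$ and, in type $D$, $D_0$, $D_1$ omitted. A type is determined by its non-trivial factors.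

**Definition (eligible).** The element $x$ is of dominant type $C$ (or $D$) if $2u\ge s_1$, and then $S_x=2u$; otherwise it is of dominant type $S$ and $S_x=s_1$. So always $S_x=\max(2u,s_1)$. The tuple $(x_1,\dots,x_L)$ is eligible if $\sum_iS_{x_i}\le2n(L-1)$.

**Definition (exceptional).** A pair $(x,y)$ is exceptional if one of the following holds.

* (i) $n$ is even, $x$ is of type $C_{n/2}\times C_{n/2}$ (or $D_{n/2}\times D_{n/2}$), and $y$ is of the same type as $x$ or of type $SU(n)$.
* (ii) $n$ is even, $x$ is of type $C_{n/2}\times C_{n/2}$ and $y$ of type $C_{n/2}\times C_{n/2-1}$; or $n$ is odd, $x$ is of type $C_{(n+1)/2}\times C_{(n-1)/2}$ and $y$ of type $C_{(n-1)/2}\times C_{(n-1)/2}$.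
* (iii) In $D_n$ only: $x$ is of type $SU(n)$ and $y$ of type $SU(n)$ or $SU(n-1)$.

A tuple is exceptional if $L=2$ and $(x_1,x_2)$, in some order, is an exceptional pair. A tuple is *absolutely continuous* if $\mu_{x_1}*\cdots*\mu_{x_L}$ is.

For example, $x=(1,1,-1,e^{ia},e^{ia})$ with $n=5$ has data $(2,1;2)$ and $S_x=4$. It is of type $C_2\times C_1\times SU(2)$ in $Sp(5)$ and of type $D_2\times SU(2)$ in $SO(10)$. Two elements of type $SU(5)$ have $S$-sum $10=2n$, so they form an eligible pair; it is exceptional in $SO(10)$ but not in $Sp(5)$. By hand in the smallest group: a non-central class of $Sp(1)=S^3$ is a sphere $\{\mathrm{Re}\,q=\cos a\}$ with data $(0,0;1)$, $S=1$. Its $z(x)$ is a line in $\mathfrak{sp}(1)\cong\mathbb R^3$, and two lines can be rotated apart. So any two such classes have a product with interior, in agreement with $1+1\le2$.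

The question, posed in Kathryn E. Hare, "The Absolute continuity of convolutions of orbital measures in SO(2n+1)", arXiv:2110.06346 (2021), is whether eligibility decides everything outside the exceptional pairs once $n\ge5$. It does.

**Theorem 3 (Main Theorem).** Let $n\ge5$ and let $(x_1,\dots,x_L)$ be a non-exceptional tuple of non-central torus elements of $C_n$ or of $D_n$. Then $(x_1,\dots,x_L)$ is absolutely continuous if and only if it is eligible.

**Theorem 4 (complement).** Let $n\ge5$ and let all $x_i$ be non-central. Then $(x_1,\dots,x_L)$ is absolutely continuous if and only if it is eligible and is not an exceptional pair other than $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$. For $n=4$ the statement of Theorem 3 fails in both types.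

That eligibility is necessary is known; here is the eigenvector count in general.

**Proposition 5.** For every $n\ge1$, an absolutely continuous tuple is eligible.

*Proof.* Let $x_i$ act on $\mathbb C^{2n}$ ($\mathbb H^n$ as a right complex space, or $\mathbb R^{2n}\otimes\mathbb C$). Up to a sign, $x_i$ has the eigenvalue $1$ with multiplicity $2u$ and, if $s_1\ge1$, an eigenvalue $e^{\pm ia_1}$ with multiplicity at least $s_1$. So some eigenvalue $\lambda_i$ has an eigenspace of dimension at least $S_{x_i}$. If $\sum S_{x_i}>2n(L-1)$, the corresponding eigenspaces of any conjugates $y_i$ of the $x_i$ have a common non-zero vector, and $y_1\cdots y_L$ has the eigenvalue $\lambda=\prod\lambda_i$. So $C_{x_1}\cdots C_{x_L}\subset\{g\in G:\det(g-\lambda)=0\}$. This is the zero set of an analytic function on connected $G$ that is not identically zero, so it is null. $\square$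

**The centralizer algebras.** Write $F=\mathbb H$ in type $C$ and $F=\mathbb R$ in type $D$, and $W=\mathbb H^n$, resp. $W=\mathbb R^{2n}$; $W$ has $n$ units. If $X$ commutes with $x$, it commutes with $x+x^{-1}$, which is $2$, $-2$, $2\cos a_j$ on the blocks of $x$. So $X$ preserves the blocks; on the $j$-th block $x=\cos a_j+\sin a_j\,J$ with $J^2=-1$, $J$ skew. Thus $W$ is an orthogonal sum of two *A-summands*, of $u$ and $v$ units, and *B-summands* of $s_j$ units, each carrying an orthogonal $F$-linear complex structure $J$. The algebra $z(x)$ consists of the $X\in\mathfrak g$ that preserve all summands and commute with all $J$'s: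
$$z(x)\cong\mathfrak{sp}(u)\oplus\mathfrak{sp}(v)\oplus\bigoplus_j\mathfrak u(s_j)\quad\text{resp.}\quad\mathfrak{so}(2u)\oplus\mathfrak{so}(2v)\oplus\bigoplus_j\mathfrak u(s_j).$$
So $z(x)$ does not see the angles $a_j$. In type $C$ the data determine $z(x)$ up to $\mathrm{Ad}(G)$. In type $D$ they determine it up to conjugation by $O(2n)$, and up to $SO(2n)$ if $u\ge1$, because a reflection of a line inside the A-summand preserves $z(x)$. Replacing $J$ by $-J$ on a B-summand does not change $z(x)$. In type $D$ the data $(1,0;s_1,\dots)$ give the same subalgebras as $(0,0;s_1,\dots,1)$, since $\mathfrak{so}(2)=\mathfrak u(1)$. *Merging* B-summands, that is, replacing several by their sum with the sum of their $J$'s, enlarges $z(x)$. Type $SU(n)$ means data $(0,0;n)$, and $\sigma_w$ ($1\le w\le n/2$) has data $(n-w,w)$. We write $\mathfrak t^k$ for a $k$-dimensional torus algebra.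

## 3. Why counting dimensions is not enough, and two first-order criteria

**Definition (good).** Subalgebras $z_1,\dots,z_L\subset\mathfrak g$ are good if $\bigcap_i\mathrm{Ad}(g_i)z_i=0$ for some $g_i\in G$. A tuple $(x_i)$ is good if $(z(x_i))$ is. By Lemma 1, good means absolutely continuous.

A sensible first attempt is general position: if $\dim z(x)+\dim z(y)\le\dim\mathfrak g$, then a generic linear map moves the two subspaces apart. But only the maps $\mathrm{Ad}(g)$ are available. In $Sp(2k)$ take $x=\sigma_k$ and $y$ with data $(k,k-1;1)$. Since $\dim\mathfrak{sp}(m)=2m^2+m$, we get $\dim z(x)=4k^2+2k$ and $\dim z(y)=(2k^2+k)+(2k^2-3k+1)+1=4k^2-2k+2$. The sum $8k^2+2$ is smaller than $\dim\mathfrak{sp}(2k)=8k^2+2k$ by $2k-2$, and still the pair is exceptional and, as Section 9 shows, bad in every position. So positions have to be constructed. The constructions start at a degenerate position and perturb to first order.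

**Lemma 6.** (a) If $z_i\subset z_i'$ and $(z_i')$ is good, then $(z_i)$ is good. A tuple with a good subtuple is good. (b) If $y\in C_{x_1}C_{x_2}$ and $(y,x_3,\dots,x_L)$ is good, then $(x_1,\dots,x_L)$ is good. The order of the elements is irrelevant. (c) The set of $(g_i)$ with $\bigcap\mathrm{Ad}(g_i)z_i=0$ is open.

*Proof.* (a) is clear. In (b), $C_{x_1}C_{x_2}$ is conjugation invariant, so $C_yC_{x_3}\cdots C_{x_L}\subset C_{x_1}\cdots C_{x_L}$; use Lemma 1. The order is irrelevant because the condition in Lemma 1(c) is symmetric. (c) If positions with a unit vector in the intersection converge, a limit point of the unit vectors lies in the intersection at the limit. $\square$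

Using (a) before (b), we may first replace $x_1,x_2$ by elements with the same or a larger centralizer algebra. In particular the angles $a_j$ may be changed freely as long as $z(x_i)$ does not change.

**Lemma 7.** Let $z_1,z_2\subset\mathfrak g$ be subalgebras, $q_i=z_i^\perp$, $h=z_1\cap z_2$. If some $\xi\in q_1\cap q_2$ has the property that $X\in h$, $[X,\xi]=0$ imply $X=0$, then $(z_1,z_2)$ is good.

*Proof.* Otherwise for all small $t>0$ there is a unit vector $X_t\in z_2$ with $X_t=\mathrm{Ad}(e^{t\xi})Y_t$, $Y_t\in z_1$. Along a sequence $t\to0$ both $X_t$ and $Y_t$ converge to some $X_0\in h$ with $|X_0|=1$. For $\eta\in q_1\cap q_2$ we have $\langle X_t,\eta\rangle=0=\langle Y_t,\eta\rangle$, and $X_t=Y_t+t[\xi,Y_t]+O(t^2)$, so $t\langle[\xi,Y_t],\eta\rangle+O(t^2)=0$. Dividing by $t$ and letting $t\to0$ gives $[\xi,X_0]\perp q_1\cap q_2$. But $[h,q_i]\subset q_i$ by invariance, so $[\xi,X_0]\in q_1\cap q_2$. Hence $[\xi,X_0]=0$, and $X_0=0$, a contradiction. $\square$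

**Lemma 8.** Let $\mathfrak k\times E\to E$, $(X,p)\mapsto X\cdot p$ be bilinear ($\mathfrak k,E$ finite-dimensional real spaces), $p(t)$ a $C^1$ curve in $E$, $p_0=p(0)$, $\delta=p'(0)$. Suppose that $X_0\in\mathfrak k$, $X_0\cdot p_0=0$ and $X_0\cdot\delta\in\mathfrak k\cdot p_0$ imply $X_0=0$. Then for small $t>0$: $X\cdot p(t)=0$ implies $X=0$.

*Proof.* Otherwise take unit vectors $X_t$ with $X_t\cdot p(t)=0$ along a sequence $t\to0$, with limit point $X_0$. Then $X_0\cdot p_0=0$, and $X_t\cdot\frac{p(t)-p_0}t=-\frac1tX_t\cdot p_0$ lies in the linear subspace $\mathfrak k\cdot p_0$, which is closed. In the limit $X_0\cdot\delta\in\mathfrak k\cdot p_0$, a contradiction. $\square$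

**Lemma 9.** (a) If $C\in\mathfrak{su}(2)$ has two linearly independent non-orthogonal (column or row) eigenvectors, then $C=0$. (b) If $A,B$ are skew-Hermitian and $AN=NB$, then $B$ commutes with $N^*N$ and $A$ commutes with $NN^*$.

*Proof.* (a) Eigenvectors of a skew-Hermitian matrix with different eigenvalues are orthogonal, so $C$ is scalar, and it is traceless. Row eigenvectors become column eigenvectors on taking adjoints. (b) $N^*NB=N^*AN$ is skew-Hermitian, so $N^*NB=-(N^*NB)^*=BN^*N$. Likewise $ANN^*=NBN^*$ is skew-Hermitian, so $ANN^*=NN^*A$. $\square$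

## 4. A symmetric element: reading everything off one subspace

Suppose $z(x)$ lies in the stabilizer $z_1$ of a decomposition $W=V\oplus V^\perp$, as for $\sigma_w$. If $X\in z_1\cap z(y)$, then $X$ preserves $V$ and the summands of $y$, so $X|_V$ is skew for the norms pulled back to $V$ by the projections of $V$ to the summands. These norms are positive semidefinite (PSD) forms whose ranks are prescribed by the data of $y$. So we look for forms of given ranks on a small space with no common infinitesimal symmetry.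

Let $p\ge1$, and $p_{\mathbb C}=2p$ if $F=\mathbb H$, $p_{\mathbb C}=p$ if $F=\mathbb R$. An *F-form* on $F^p$ is an $F$-Hermitian form (real symmetric if $F=\mathbb R$). A *C-form* is a complex Hermitian form on $\mathbb C^{p_{\mathbb C}}$, where $\mathbb C^{2p}=\mathbb H^p$ as a right complex space, resp. $\mathbb C^p=\mathbb R^p\otimes\mathbb C$. For $F=\mathbb H$ write $q=z+\mathbf jw$ with $(z,w)\in\mathbb C^{2p}$. Since $A\mathbf j=\mathbf j\bar A$ for complex $A$, the matrix $A+\mathbf jB$ acts as
$$\begin{pmatrix}A&-\bar B\\B&\bar A\end{pmatrix},$$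
and it lies in $\mathfrak{sp}(p)$ iff $A^*=-A$ and $B^T=B$. We say that $X\in\mathfrak{gl}_p(F)$ *stabilizes* a form with matrix $K$ if $X^*K+KX=0$; for skew $X$ this says $[K,X]=0$. If $\ell$ is a functional, written as a row, then $|\ell|^2$ has matrix $\ell^*\ell$.

**Definition ($p$-good).** A tuple $(\alpha_1,\alpha_2;\beta_1,\dots,\beta_m)$ with $0\le\alpha_a\le p$, $0\le\beta_b\le p_{\mathbb C}$ is $p$-good if there are PSD F-forms $G_a$ of rank $\alpha_a$ and PSD C-forms $K_b$ of rank $\beta_b$ whose joint stabilizer in $\mathfrak{gl}_p(F)$ is $0$. The order of $\alpha_1,\alpha_2$ is irrelevant, and zeros may be appended to the $\beta$'s.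

For example, let $F=\mathbb H$, $p=1$. The form $|z|^2$ has matrix $\mathrm{diag}(1,0)$, and $X^*K+KX=0$ gives $B=0$, $A\in i\mathbb R$. Such an $X$ stabilizes $|z+w|^2$ only if $A=\bar A$, so $(0,0;1,1)$ is $1$-good. On the other hand $(1,1;2)$ is not $1$-good: $G_1,G_2$ are positive multiples of $|q|^2$, with stabilizer $\mathfrak{sp}(1)=\mathfrak{su}(2)$, and every Hermitian $2\times2$ matrix $K$ commutes with a non-zero element of $\mathfrak{su}(2)$. This last fact is what breaks $n=4$ in type $C$.

**Lemma 10.** Let $z_1$ be the stabilizer in $\mathfrak g$ of a decomposition $V\oplus V^\perp=W$, $\dim_FV=p$. Let $y$ have A-summands of $F$-dimensions $\alpha_1,\alpha_2\le p$ and B-summands of $\beta_b\le p_{\mathbb C}$ units. Let $G_a,K_b$ be PSD forms of ranks $\alpha_a,\beta_b$ with joint stabilizer $\mathfrak s$, and assume that $\mathfrak s=0$ or that some $G_a$ is positive definite. Then there are an injective $F$-linear $T:F^p\to W$ and, taking $V=V_0:=T(F^p)$, an injective linear map $z_1\cap z(y)\to\mathfrak s$,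 $X\mapsto X'$, with $TX'=XT$. In particular, if $(\alpha_1,\alpha_2;\beta_1,\dots)$ is $p$-good, then $(z_1,z(y))$ is good.

*Proof.* **Step 1: build $T$ from the forms.** Choose $F$-linear surjections $T_a:F^p\to A_a$ onto the A-summands with $|T_av|^2=G_a(v)$; they exist because $\mathrm{rank}\,G_a=\dim_FA_a$. For a B-summand $B$ with structure $J$ let $B^+=(B,J)$ if $F=\mathbb R$, and $B^+=\{b\in B:Jb=b\mathbf i\}$ if $F=\mathbb H$. In the latter case $J(b\mathbf j)=b\mathbf i\mathbf j=-(b\mathbf j)\mathbf i$ for $b\in B^+$, so $B=B^+\oplus B^+\mathbf j$. In both cases $\dim_{\mathbb C}B^+$ is the number $\beta$ of units. Choose a surjective complex-linear $T^+:\mathbb C^{p_{\mathbb C}}\to B^+$ inducing the form $K$ of rank $\beta$. It comes from an $F$-linear $T_b:F^p\to B$: if $F=\mathbb R$ restrict $T^+$ to $\mathbb R^p$; if $F=\mathbb H$ put $T_b(v)=T^+(v)-T^+(v\mathbf j)\mathbf j$. This is right complex-linear, since $v\mathbf i\mathbf j=-v\mathbf j\mathbf i$ gives $T_b(v\mathbf i)=T^+(v)\mathbf i+T^+(v\mathbf j)\mathbf i\mathbf j=T_b(v)\mathbf i$,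 and $T_b(v\mathbf j)=T^+(v\mathbf j)+T^+(v)\mathbf j=T_b(v)\mathbf j$. Its $B^+$-component is $T^+$. Let $T=(T_a,T_b):F^p\to W$.

**Step 2: $T$ is injective.** This is clear if some $G_a$ is definite. If $\mathfrak s=0$ and $\ker T\ne0$, take $0\ne X'\in\mathfrak{gl}_p(F)$ with image in $\ker T$. Then $T_aX'=0$ and $T^+X'=0$, so $X'$ stabilizes all forms, a contradiction. As $G$ is transitive on $p$-dimensional subspaces, we may take $V=V_0$.

**Step 3: restrict to $V_0$.** Let $X\in z_1\cap z(y)$ and define $X'$ by $TX'=XT$. Since $X$ preserves $A_a$ and $B$ and commutes with $J$ (so preserves $B^+$), we get $T_aX'=XT_a$ and $T^+X'=XT^+$. Then $X'^*G_a+G_aX'=(T_aX')^*T_a+T_a^*T_aX'=T_a^*(X^*+X)T_a=0$, and similarly for $K$, as $X$ is skew-Hermitian on $B^+$. So $X'\in\mathfrak s$. If $X'=0$, then $X=0$ on $A_a$ and on $B^+$ because $T_a,T^+$ are onto, hence on $B$; so $X=0$. $\square$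

**Lemma 11.** (a) If a tuple is $p$-good, so is every componentwise larger admissible tuple. (b) If $(\cdot\,;\dots,\beta+\beta',\dots)$ is $p$-good, so is $(\cdot\,;\dots,\beta,\beta',\dots)$.

*Proof.* (a) Zero stabilizer means that a linear map is injective, an open condition on the forms, and PSD forms of rank $r$ are limits of PSD forms of rank $r+1$. (b) Write a PSD form of rank $\beta+\beta'$ as a sum of PSD forms of ranks $\beta$ and $\beta'$. A common stabilizer of the two stabilizes the sum. $\square$

**Lemma 12.** (H) For $0\le m\le p$ there is a PSD C-form on $\mathbb H^p$ of rank $2p-m$ with stabilizer $\mathfrak u(m)\oplus\mathfrak t^{p-m}$: complex skew-Hermitian matrices on the first $m$ coordinates and $\mathrm{diag}(i\theta_l)$ on the others. (R) For $p$ even and $0\le2m\le p$ there is a PSD C-form on $\mathbb R^p$ of rank $p-m$ with stabilizer $\mathfrak u(m)\oplus\mathfrak{so}(2)^{p/2-m}$ on $\mathbb R^{2m}\oplus(\mathbb R^2)^{p/2-m}$.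

*Proof.* (H) Let $d_l=1$ for $l\le m$ and let the other $d_l\in(0,1)$ be distinct. Put $K=I+D$, $D=\mathrm{diag}(d,-d)$ in the coordinates $(z,w)$; its rank is $2p-m$. The antilinear map $q\mapsto q\mathbf j$ is $(z,w)\mapsto(-\bar w,\bar z)$. It commutes with $X,X^*$ and with $I$, and anticommutes with $D$. In $0=X^*K+KX=(X^*+X)+(X^*D+DX)$ the first summand commutes and the second anticommutes with this invertible map, so both vanish: $X$ is skew and $[D,X]=0$. In blocks, $A_{kl}(d_k-d_l)=0$ and $B_{kl}(d_k+d_l)=0$. So $B=0$ and $A$ is as claimed.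

(R) Put $K=I+iY$, $Y=\bigoplus_{l\le p/2}d_lJ_2$, $J_2=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, with the same kind of $d$'s. The eigenvalues are $1\pm d_l$, so the rank is $p-m$. The real and imaginary parts of $X^TK+KX=0$ say that $X$ is skew and $[X,Y]=0$. Then $X$ commutes with $Y^2=-\bigoplus d_l^2$, so it preserves $\mathbb R^{2m}$, where it commutes with $\bigoplus J_2$, and each further plane. $\square$

**Proposition 13.** Let $F=\mathbb H$, $p\ge2$, $p\ge\alpha_1\ge\alpha_2\ge0$, $2\le\beta\le2p-1$, $\alpha_1+\alpha_2+\beta=2p$, and not [$p=2$ and $(\alpha_1,\alpha_2;\beta)=(2,0;2)$]. Then $(\alpha_1,\alpha_2;\beta)$ is $p$-good.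

*Proof.* **Case I: $\beta\le p$.** We fix F-forms with a large but explicit stabilizer and perturb the C-form. Put $a=p-\alpha_2\ge b=p-\alpha_1$ and $r=p-\beta$, so $a+b=\beta$ and $a+b+r=p$. On $\mathbb H^a\oplus\mathbb H^b\oplus\mathbb H^r$ let
$$G_1=\mathrm{diag}(1_a,0_b,g_1,\dots,g_r),\qquad G_2=I-G_1,\qquad 0<g_i<1\text{ distinct}.$$
The ranks are $a+r=\alpha_1$ and $b+r=\alpha_2$. A joint stabilizer stabilizes $G_1+G_2=I$, so it is skew, and it commutes with $G_1$. So the joint stabilizer is $h_0=\mathfrak{sp}(a)\oplus\mathfrak{sp}(b)\oplus\mathfrak{sp}(1)^r$. Let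
$$K(t)=\sum_{k=1}^\beta\lambda_k|z_k+t\zeta_k|^2$$
over the coordinates $k\le a+b=\beta$, with $\lambda_k>0$ distinct and $\zeta_k$ complex-linear functionals (rows) to be chosen. It has rank $\beta$ for small $t$. Let $K_0=K(0)$ and $\Delta=K'(0)=\sum\lambda_k(e_k\zeta_k+\zeta_k^*e_k^*)$, where $e_k$ is the unit column of $z_k$. If $X_0\in h_0$ commutes with $K_0$, then on the first $\beta$ coordinates, with blocks $A,B$ and $\Lambda=\mathrm{diag}(\lambda)$, we get $A\Lambda=\Lambda A$ and $B\Lambda=0$. So
$$X_0=\mathrm{diag}(i\theta_k)_{k\le\beta}\oplus(x_1,\dots,x_r),\qquad x_i\in\mathfrak{sp}(1)=\mathfrak{su}(2).$$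
By Lemma 8 (with $\mathfrak k=h_0$ acting by commutators on Hermitian matrices) it suffices to choose $\zeta_k$ so that $[\Delta,X_0]=[K_0,Y]$, $Y\in h_0$, forces $X_0=0$. The right side is block diagonal for $\mathbb H^a\oplus\mathbb H^b\oplus\mathbb H\oplus\cdots\oplus\mathbb H$.

*If $r\ge1$:* let $\zeta_{k,i}\in\mathbb C^2$ be the restriction of $\zeta_k$ to the $i$-th coordinate of $\mathbb H^r$. Choose $\zeta_{1,i}=(1,0)$, $\zeta_{k,i}=(1,1)$ for $k\ge2$, and all other components $0$. The entries (row $z_k$, coordinate $i$) give $\zeta_{k,i}x_i=i\theta_k\zeta_{k,i}$. As $\beta\ge2$, $x_i$ has the row eigenvectors $(1,0)$ and $(1,1)$, so $x_i=0$ by Lemma 9(a), and then all $\theta_k=0$.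

*If $r=0$, $b\ge1$:* let $\zeta_k=\sum_{l>a}(z_l+w_l)$ for $k\le a$ and $\zeta_k=0$ for $k>a$. As $X_0$ acts on $z_l$ by $i\theta_l$ and on $w_l$ by $-i\theta_l$, the entries $(z_k,z_l)$, $(z_k,w_l)$ give $\theta_l-\theta_k=0=\theta_l+\theta_k$ for all $k\le a<l$. Since $a\ge b\ge1$, $X_0=0$.

*If $r=0=b$:* then the tuple is $(p,0;p)$ and $p\ge3$; now $h_0=\mathfrak{sp}(p)$ and no off-diagonal blocks are available, so we use the symmetry of $B$. Let $\zeta_k=\sum_{l>k}w_l$. The $(z,w)$-block of $[K_0,Y]$ is $-\Lambda\bar B$ with $B$ symmetric. The entry $(z_k,w_l)$ of $[\Delta,X_0]$ is $-i\lambda_k(\theta_k+\theta_l)$ for $k<l$ and $0$ for $k\ge l$. So $\bar B_{kl}=i(\theta_k+\theta_l)$ for $k<l$ and $\bar B_{lk}=0$. By symmetry $\theta_k+\theta_l=0$ for all $k\ne l$, hence $\theta=0$ as $p\ge3$.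

**Case II: $\beta\ge p+1$.** Now the C-form is fixed and the F-forms are perturbed. Let $m=2p-\beta\in[1,p-1]$, so $\alpha_1+\alpha_2=m$. Take $K$ from Lemma 12(H), of rank $\beta$, with stabilizer $\mathfrak k=\mathfrak u(m)\oplus\mathfrak t^{p-m}$. Let $I_1\sqcup I_2=\{1,\dots,m\}$, $|I_a|=\alpha_a$, and
$$G_a(t)=\sum_{h\in I_a}\tau_h\Big|q_h+t\sum_{l>m}(1+\mathbf j)q_l\Big|^2,\qquad\tau_h>0\text{ distinct}.$$
The functionals are right $\mathbb H$-linear, and $G_a(t)$ has rank $\alpha_a$. Apply Lemma 8 to $\mathfrak k$ and the pair $(G_1(t),G_2(t))$. If $X_0\in\mathfrak k$ stabilizes $G_1(0)$ and $G_2(0)$, it commutes with $\mathrm{diag}(\tau)$ on $\mathbb H^m$, so $X_0=\mathrm{diag}(i\theta_1,\dots,i\theta_p)$. For $Y\in\mathfrak k$, $[G_a(0),Y]$ is block diagonal for $\mathbb H^m\oplus\mathbb H^{p-m}$. So the entries $(h,l)$, $h\le m<l$, give $(1+\mathbf j)\mathbf i\theta_l=\mathbf i\theta_h(1+\mathbf j)$, that is, $\theta_l(\mathbf i-\mathbf k)=\theta_h(\mathbf i+\mathbf k)$. Hence $\theta_l=\theta_h=0$ for all $h\le m<l$,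 and $X_0=0$. $\square$

**Proposition 14.** Let $F=\mathbb H$, $\beta_1+\beta_2=2p$, $\beta_i\ge1$. Then $(0,0;\beta_1,\beta_2)$ is $p$-good.

*Proof.* Let $b=\beta_2\le p$. Take $K_1$ from Lemma 12(H) with $m=b$; its rank is $\beta_1$ and its stabilizer $\mathfrak k=\mathfrak u(b)\oplus\mathfrak t^{p-b}$. Let $K_2(t)=\sum_{l\le b}\tau_l|z_l+w_l+t\rho_l|^2$ with $\tau_l>0$ distinct, $\rho_1=\sum_{k>b}z_k$, other $\rho_l=0$. If $X_0\in\mathfrak k$ commutes with $K_2(0)$, then on $\mathbb H^b$, with $\Lambda=\mathrm{diag}(\tau)$, $\mathrm{diag}(A,\bar A)$ commutes with $\begin{pmatrix}\Lambda&\Lambda\\\Lambda&\Lambda\end{pmatrix}$. So $A\Lambda=\Lambda A=\Lambda\bar A$, and $A$ is diagonal, real and skew-Hermitian, hence $0$. So $X_0=\mathrm{diag}(i\theta_k)_{k>b}$. All $[K_2(0),Y]$, $Y\in\mathfrak k$, vanish outside the $\mathbb H^b$-block, while the entry $(z_1,z_k)$, $k>b$, of $[K_2'(0),X_0]$ is $i\tau_1\theta_k$. So $\theta=0$, and Lemma 8 applies. $\square$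

**Proposition 15.** Let $F=\mathbb R$, $p\ge2$ even. The following are $p$-good: (i) $(p,p;0)$; (ii) $(\alpha_1,\alpha_2;\beta)$ with $\alpha_i\le p$ even, $1\le\beta\le p-1$, $\alpha_1+\alpha_2+2\beta=2p$; (iii) $(0,0;\beta_1,\beta_2)$ with $\beta_i\ge1$, $\beta_1+\beta_2=p$.

*Proof.* (i) Take $G_1=I$ and $G_2$ diagonal with distinct positive entries: a stabilizer is skew and diagonal. (This is Proposition 2 again.)

(ii) *If $\beta\le p/2$:* let $a=p-\alpha_2$, $b=p-\alpha_1$, $r=p-2\beta$, so $a+b=2\beta$, and take $G_1,G_2$ as in Case I of Proposition 13, on $\mathbb R^a\oplus\mathbb R^b\oplus\mathbb R^r$. Their ranks are $a+r=\alpha_1$, $b+r=\alpha_2$, and their stabilizer is $\mathfrak{so}(a)\oplus\mathfrak{so}(b)$. Let $K=\sum_{k\le\beta}|\mu_kx_k+i\nu_ky_k|^2$, of rank $\beta$, where $x_k,y_k$ are the coordinates of $\mathbb R^{a+b}$ grouped in pairs and $\mu_k,\nu_k>0$ are all distinct. A real $X$ commuting with $K$ commutes with $\mathrm{Re}\,K=\mathrm{diag}(\mu_k^2,\nu_k^2)$, which has simple spectrum on $\mathbb R^{a+b}$.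 So the skew map $X$ vanishes there.

*If $\beta>p/2$:* let $m=p-\beta$, $1\le m<p/2$, so $\alpha_1+\alpha_2=2m$; say $\alpha_1\ge2$. Take $K$ from Lemma 12(R), of rank $\beta$, with stabilizer $\mathfrak k=\mathfrak u(m)\oplus\mathfrak{so}(2)^{p/2-m}$. Let $\xi$ be a real functional on $\mathbb R^{p-2m}$ that is non-zero on each of the planes, let $I_1\sqcup I_2=\{1,\dots,2m-1\}$, $|I_1|=\alpha_1-1$, $|I_2|=\alpha_2$, and
$$G_1=\xi^T\xi+\sum_{I_1}\tau_hx_h^2,\qquad G_2=\sum_{I_2}\tau_hx_h^2,$$
with $x_1,\dots,x_{2m}$ the coordinates of $\mathbb R^{2m}$ and $\tau_h>0$ distinct. If $X\in\mathfrak k$ stabilizes both, then on $\mathbb R^{2m}$ it is skew and commutes with $\mathrm{diag}(\tau_1,\dots,\tau_{2m-1},0)$, so it is $0$ there. On $\mathbb R^{p-2m}$ it commutes with $\xi^T\xi$, so $X\xi^T$ is a multiple of $\xi^T$, hence $0$ by skewness. As $\xi$ has a non-zero component in each plane, $X=0$.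

(iii) Let $b=\beta_2\le p/2$ and take $K_1$ from Lemma 12(R) with $m=b$, of rank $\beta_1$. Let $K_2(t)=\sum_{l\le b}\tau_l|x_l+t\rho_l|^2$, where $x_l+iy_l$ are the coordinates of $\mathbb C^b=\mathbb R^{2b}$, $\tau_l>0$ distinct, $\rho_1$ is a real functional non-zero on each plane of $\mathbb R^{p-2b}$, other $\rho_l=0$. Suppose $X_0$ in the stabilizer $\mathfrak u(b)\oplus\mathfrak{so}(2)^{p/2-b}$ of $K_1$ commutes with $K_2(0)$. Its part $P+iQ\in\mathfrak u(b)$, that is, $\begin{pmatrix}P&-Q\\Q&P\end{pmatrix}$ in the coordinates $(x,y)$, commutes with $\mathrm{diag}(\Lambda,0)$, so $Q=0$, and the real skew $P$ commutes with $\Lambda=\mathrm{diag}(\tau)$, so $P=0$. All $[K_2(0),Y]$ vanish outside the $\mathbb R^{2b}$-block, and the off-diagonal block (row $x_1$) of $[K_2'(0),X_0]$ is $\tau_1\rho_1X_0$. So $\rho_1X_0=0$, hence $X_0=0$. Apply Lemma 8. $\square$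

## 5. Two elements with A-summands

If neither element is symmetric, put the first A-summands $U,U'$ in general position, as in Proposition 2. Suppose $U$ is the larger. Then part of $U$, call it $\langle g\rangle$, is orthogonal to $U'$. There $x$ acts as a scalar and the only constraint comes from the complex structure of $y$. If that structure respects the decomposition, a $\mathfrak u(b)$ survives on $\langle g\rangle$. This is where the direct choice stops. The remedy is to let the structures mix the pieces to first order and to use Lemma 8. One computation is used twice.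

**Lemma 16.** Let $\psi_1,\dots,\psi_d\in(0,\pi/2)$ be distinct. If $M\in\mathfrak{sp}(d)$ commutes with $\mathbf iI$ and with $\mathrm{diag}(\cos\psi_l\,\mathbf i+\sin\psi_l\,\mathbf j)$, then $M=0$.

*Proof.* $M$ is a complex matrix $P+iQ$, $P$ real skew, $Q$ real symmetric. Put $C=\mathrm{diag}(\cos\psi_l)$, $\Sigma=\mathrm{diag}(\sin\psi_l)$. The $\mathbb C\mathbf j$-parts of $M(C\mathbf i+\Sigma\mathbf j)=(C\mathbf i+\Sigma\mathbf j)M$ give $M\Sigma=\Sigma\bar M$, that is, $P\Sigma=\Sigma P$ and $Q\Sigma=-\Sigma Q$. The $\sin\psi_l$ are positive and distinct, so $P$ is diagonal and skew, hence $0$, and $Q=0$. $\square$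

**Proposition 17.** Let $x$ have data $(u,v;s)$ and $y$ data $(u',v';s')$ with $v\le u\le n/2$, $v'\le u'\le n/2$, $u,u'\ge1$, $s,s'\ge1$. Then $(x,y)$ is good.

*Proof.* **Step 1: put the first A-summands in general position.** Assume $u\ge u'$. Let $\kappa=1$ if $F=\mathbb H$ and $\kappa=2$ if $F=\mathbb R$. Put $a=u'$, $b=u-u'$, $c=n-u-u'$ (numbers of units); then $2a+b+c=n$ and $c-b=n-2u\ge0$. Let $f_j,f_j'$ ($j\le\kappa a$), $g_l$ ($l\le\kappa b$), $k_l$ ($l\le\kappa c$) be an $F$-orthonormal basis of $W$, let $0<\varphi_j<\pi/2$ be distinct, and put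
$$U=\langle f_j,g_l\rangle,\quad U'=\langle\cos\varphi_jf_j+\sin\varphi_jf_j'\rangle,\quad U^\perp=\langle f_j',k_l\rangle,\quad U'^\perp=\langle f_j'',g_l,k_l\rangle,$$
with $f_j''=-\sin\varphi_jf_j+\cos\varphi_jf_j'$. Let $h_0=\{X\in\mathfrak g:X\text{ preserves }U,U'\}$. Each $X\in h_0$ commutes with $P_UP_{U'}P_U$, which is $\cos^2\varphi_j$ on $f_jF$ and $0$ on $\langle g\rangle$ and $U^\perp$, and with $P_{U^\perp}P_{U'}P_{U^\perp}$, which is $\sin^2\varphi_j$ on $f_j'F$ and $0$ on $\langle k\rangle$ and $U$. So $X$ preserves all $f_jF$, $f_j'F$, $\langle g\rangle$, $\langle k\rangle$; and since it preserves $U'$, it acts on $f_j,f_j'$, hence on $f_j''$, by the same $x_j$. Thus $X=((x_j),X_g,X_k)$ and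
$$h_0=\mathfrak{sp}(1)^a\oplus\mathfrak{sp}(b)\oplus\mathfrak{sp}(c)\ (F=\mathbb H),\qquad h_0=\mathfrak{so}(2b)\oplus\mathfrak{so}(2c)\ (F=\mathbb R,\text{ all }x_j=0).$$

**Step 2: reduce to a first-order condition.** Let $U$ be the first A-summand of $x$. The rest of its structure is a skew $Y$ on $U^\perp$, equal to $0$ on the second A-summand and to $J$ on the B-summand, and $z(x)=\{X$ preserving $U$ and commuting with $Y\}$. Similarly $y$ has $U'$ and $Y'$ on $U'^\perp$. In type $D$ orientations do not matter because $u,u'\ge1$. We need $Y,Y'$ of these types such that no $0\ne X\in h_0$ commutes with both. Apply Lemma 8 with $\mathfrak k=h_0$ acting by commutators on pairs, to $Y(t)=e^{t\eta}Y_0e^{-t\eta}$, $Y'(t)=e^{t\eta'}Y_0'e^{-t\eta'}$, with derivatives $\delta=[\eta,Y_0]$, $\delta'=[\eta',Y_0']$, where $\eta,\eta'$ are skew on $U^\perp$, $U'^\perp$. We shall choose $Y_0,Y_0'$ block diagonal for the decompositions into the $f_j'F$'s and $\langle k\rangle$, resp. the $f_j''F$'s, $\langle g\rangle$, $\langle k\rangle$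 (for $F=\mathbb R$: all $f'$ together and all $f''$ together). Then so are all $[Z,Y_0]$, $[Z,Y_0']$ with $Z\in h_0$. Hence the hypothesis on $X_0$ in Lemma 8 says that $X_0$ commutes with $Y_0,Y_0'$ and implies that all off-diagonal blocks of $[X_0,\delta]$ and $[X_0,\delta']$ vanish. We must conclude $X_0=0$.

**Step 3: distribute the zero units.** This step makes room for the later choices. $Y_0$ and $Y_0'$ will be direct sums over units or groups of units. On unit $1$ of $f'$, resp. $f''$, both are non-zero. The $v$ zero units of $Y_0$ are put first in the units $2,\dots,a$ of $f'$; the remaining ones, at most $v-(a-1)\le b+1$ in number if there are any, go in $k$. There is room, since $v+s=n-u=a+c$ and $s\ge1$ give $v\le a-1+c$. The $v'\le a$ zero units of $Y_0'$ are put in the units $2,\dots,a$ of $f''$, and, if $v'=a$, one more in $k$; in that case $s'=(a+b+c)-a=b+c\ge1$ and $c\ge b$ give $c\ge1$. Let $\mathcal O\subset k$ be the zero unit of $Y_0'$ in $k$ (if any), $\mathcal E$ the units of $k\setminus\mathcal O$ with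 $Y_0=0$, and $\mathcal D$ the other units of $k\setminus\mathcal O$. Then $|\mathcal O|\le1$ and $|\mathcal E|\le b+1$. Pair the units of $g$ injectively with units of $k$, $t\mapsto\pi(t)$, possible as $b\le c$, using units of $\mathcal E$ first. Then at most one unit of $\mathcal E$ is unpaired.

**Step 4: $F=\mathbb H$.** Let $Y_0,Y_0'$ be diagonal, with entries $\mathbf i$ on $f_1'$ for $Y_0$ and $\mathbf j$ on $f_1''$ for $Y_0'$. On $\mathcal D$ let $y_l=\mathbf i$ and $y_l'=\cos\psi_l\,\mathbf i+\sin\psi_l\,\mathbf j$ with distinct $\psi_l\in(0,\pi/2)$. All other non-zero entries are $\mathbf i$. Let $X_0\in h_0$ commute with $Y_0,Y_0'$. Then $x_1$ commutes with $\mathbf i$ and $\mathbf j$, so $x_1=0$. $A:=X_g$ commutes with $\mathbf iI$, so $A\in\mathfrak u(b)$. $X_k$ preserves $\mathcal O=\ker Y_0'|_k$ and its complement in $k$, on which the kernel of $Y_0$ is $\mathcal E$; so it preserves $\mathcal E$ and $\mathcal D$. On $\mathcal E$ it commutes with $Y_0'=\mathbf iI$, so it is some $B\in\mathfrak u(\mathcal E)$; on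 $\mathcal O$ it is some $x_{\mathcal O}\in\mathfrak{sp}(1)$; on $\mathcal D$ it is $0$ by Lemma 16.

Which $\delta$ are possible? The entry of $\delta$ between coordinates $l,l'$ is $\eta_{ll'}y_{l'}-y_l\eta_{ll'}$. It ranges over $\mathbb H$ if exactly one of $y_l,y_{l'}$ is $0$, takes non-zero values if both are non-zero, and ranges over $\mathbb C\mathbf j$ if $y_l=y_{l'}=\mathbf i$. The same holds for $\delta'$. Choose the following entries, all other entries above the diagonal being $0$.

1. $\delta_{f_1'f_j'}\ne0$ for $j\ge2$. Then $x_1\delta_{f_1'f_j'}-\delta_{f_1'f_j'}x_j=0$ gives $x_j=0$.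
2. $\delta_{f_1'l}=1$ for $l\in\mathcal E$. This gives $(1,\dots,1)B=0$.
3. $\delta'_{f_1''\mathcal O}=1$. This gives $x_{\mathcal O}=0$.
4. $\delta'_{g_t,\pi(t)}=\sigma_t\mathbf j$ if $\pi(t)\in\mathcal E$, with $\sigma_t>0$ distinct, and any non-zero allowed value otherwise.

The block $(g,k)$ gives $A\delta'=\delta'X_k$. Since $X_k=0$ on $\mathcal D$ and $\mathcal O$, the columns $\pi(t)\in\mathcal D\cup\mathcal O$ give $Ae_t=0$. On the columns in $\mathcal E$ let $N_{t,\pi(t)}=\sigma_t$, other entries $0$. Then $AN\mathbf j=N\mathbf jB=N\bar B\mathbf j$, so $AN=N\bar B$. By Lemma 9(b), $\bar B$ commutes with $N^*N$, which is diagonal with distinct entries (at most one is zero). So $B$ is diagonal, and choice 2 gives $B=0$. Then $AN=0$ gives $Ae_t=0$ for $\pi(t)\in\mathcal E$. So $A=0$ and $X_0=0$.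

**Step 5: $F=\mathbb R$.** Here $X=0$ on all $f,f'$ for $X\in h_0$. Let the non-zero units of $Y_0$ in $f'$ and of $Y_0'$ in $f''$ carry $J_2$ (this includes unit $1$ of each). Let $Y_0'=J$, a sum of $J_2$'s, on $g$ and on $\mathcal E$. On $\mathcal O$ let $Y_0$ be $0$ or $J_2$ as prescribed in Step 3. On $\mathcal D$, with $d$ units, write $\mathbb R^{2d}=\bigoplus_{i\le\lfloor d/2\rfloor}\mathbb H_i$ ($\oplus\,\mathbb R^2$ if $d$ is odd). On $\mathbb H_i$ let $Y_0$ be left multiplication by $\mathbf i$ and $Y_0'$ left multiplication by $\cos\psi_i\,\mathbf i+\sin\psi_i\,\mathbf j$, $\psi_i\in(0,\pi/2)$ distinct; on $\mathbb R^2$ let both be $J_2$.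

Let $X_0\in h_0$ commute with $Y_0,Y_0'$. On $g$ it is $A\in\mathfrak u(b)$. On $k$ it preserves $\mathcal O=\ker Y_0'|_k$, then $\mathcal E$ and $\mathcal D$, as before. On $\mathcal E$ it is $B\in\mathfrak u(\mathcal E)$, on $\mathcal O$ it is $x_{\mathcal O}\in\mathfrak{so}(2)$. On $\mathcal D$ it is some $X_{\mathcal D}$ commuting with $Y_0Y_0'+Y_0'Y_0$, which is $-2\cos\psi_i$ on $\mathbb H_i$ and $-2$ on $\mathbb R^2$. These numbers are distinct, so $X_{\mathcal D}$ preserves these spaces. On $\mathbb H_i$ it commutes with left multiplication by $\mathbf i$ and by $\mathbf j$ and is skew, so it is right multiplication by an imaginary quaternion; on $\mathbb R^2$ it lies in $\mathfrak{so}(2)$.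

Which $\delta$ are possible? Between spaces with complex structures $J'$ (rows) and $J''$ (columns) the off-diagonal blocks $\eta J''-J'\eta$ are exactly the $\delta$ with $\delta J''=-J'\delta$: each such block satisfies this, and given such $\delta$, $\eta=-\delta J''/2$ yields $\frac12\delta+\frac12J'\delta J''=\delta$. If exactly one of the two structures is replaced by $0$, all blocks occur. Choose the following blocks, as maps from the column space to the row space; all others, apart from the transposed ones, are $0$.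

1. $\delta$ with rows in unit $1$ of $f'$ and columns $\mathcal D$: first row $w$, second row $wY_0$, with $w$ having non-zero components in each $\mathbb H_i$ and in $\mathbb R^2$. This satisfies $\delta Y_0=-J_2\delta$. The block $(f',k)$ of $[X_0,\delta]$ is $-\delta X_k$, so $wX_{\mathcal D}=0$. A non-zero imaginary right multiplication is invertible, and so is a non-zero element of $\mathfrak{so}(2)$; hence $X_{\mathcal D}=0$.
2. $\delta$ with rows in unit $1$ of $f'$ and columns $\mathcal E$ (arbitrary, as $Y_0=0$ on $\mathcal E$): first row a vector with non-zero component in each unit of $\mathcal E$, second row $0$. It follows that if $B$ is diagonal (a sum of multiples of $J_2$ on the units), then $B=0$.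
3. $\delta'$ with rows in unit $1$ of $f''$ and columns $\mathcal O$ (arbitrary): first row $(1,0)$, second row $0$. So $(1,0)x_{\mathcal O}=0$ and $x_{\mathcal O}=0$.
4. $\delta'$ from $k$ to $g=\mathbb C^b$ (complex via $J$). On $\mathcal E=\mathbb C^{\mathcal E}$ (complex via $Y_0'=J$) it is $\mathbf v\mapsto N\bar{\mathbf v}$, $N_{t,\pi(t)}=\sigma_t$, $\sigma_t>0$ distinct, other entries $0$. On $\mathcal D\cong\mathbb C^d$ (complex via $Y_0'$, with a complex basis whose elements serve as the units in the pairing) it is the antilinear map sending the basis vector $\pi(t)$ to $e_t$ and the unpaired basis vectors to $0$. If $\pi(t)=\mathcal O$, it sends the first real basis vector of $\mathcal O$ to $e_t$ and the second to $0$. On $\mathcal E$ and $\mathcal D$ antilinearity is exactly the condition $\delta'Y_0'=-J\delta'$; on $\mathcal O$ all maps are allowed since $Y_0'=0$ there.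

The block $(g,k)$ of $[X_0,\delta']$ gives $A\delta'=\delta'X_k$. As $X_{\mathcal D}=0$ and $x_{\mathcal O}=0$, $Ae_t=0$ for $\pi(t)\in\mathcal D\cup\mathcal O$. On $\mathcal E$: $AN\bar{\mathbf v}=N\overline{B\mathbf v}$ for all $\mathbf v$, so $AN=N\bar B$. By Lemma 9(b), $\bar B$ commutes with the diagonal matrix $N^*N$, whose entries are distinct (at most one is $0$). So $B$ is diagonal, $B=0$ by choice 2, and $AN=0$ gives $Ae_t=0$ for $\pi(t)\in\mathcal E$. So $A=0$ and $X_0=0$. $\square$

## 6. One element of type $SU(n)$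

If one element has no A-summand, merge its B-summands to a single complex structure on $W$. Now Lemma 7 is the right tool, because $\mathfrak u(n)^\perp$ is explicit.

**Proposition 18.** Type $C_n$: let $x$ have data $(u,v;s)$, $v\le u\le n/2$, $s\ge1$, and let $y$ be of type $SU(n)$. Then $(x,y)$ is good.

*Proof.* **Step 1: choose a position with small intersection.** Let $W=\mathbb H^u\oplus\mathbb H^v\oplus\mathbb H^s$, with $x$-structure $\mathbf iI$ on $\mathbb H^s$. Let the $y$-structure be $J=\mathrm{diag}(\mathbf iI_u,\mathbf iI_v,J_1,\dots,J_s)$, $J_l=\cos\psi_l\,\mathbf i+\sin\psi_l\,\mathbf j$, $\psi_l\in(0,\pi/2)$ distinct. By Lemma 16, $h=z(x)\cap z(y)=\mathfrak u(u)\oplus\mathfrak u(v)\oplus0$. Further $z(y)^\perp=\{\xi\in\mathfrak{sp}(n):\xi J=-J\xi\}$, and $z(x)^\perp$ contains all off-block-diagonal elements.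

**Step 2: choose $\xi$.** For every $l$ there is $\omega\ne0$ in $\mathbb H$ with $\omega J_l=-\mathbf i\omega$: this says $\omega=\mathbf i\omega J_l$, and $\omega\mapsto\mathbf i\omega J_l$ is an involution different from $\pm1$, since $J_l\ne\pm\mathbf i$. For skew $\xi$, $\xi J+J\xi$ is self-adjoint, so it suffices to impose $\xi J=-J\xi$ on the blocks above the diagonal. Let $\xi\in\mathfrak{sp}(n)$ be off-block-diagonal with the following blocks. The $(u,v)$-block is $N\mathbf j$, $N=\binom{\mathrm{diag}(\sigma_t)}0$, $\sigma_t>0$ distinct; it satisfies $N\mathbf j\mathbf i=-\mathbf iN\mathbf j$. In the $(u,s)$-block exactly the entries $(t,t-v)$, $v<t\le u$, are non-zero, each satisfying $\omega J_{t-v}=-\mathbf i\omega$; this is possible as $s=n-u-v\ge u-v$. In the $(v,s)$-block all entries of the first column equal a non-zero $\omega$ with $\omega J_1=-\mathbf i\omega$, and the other columns are $0$. Then $\xi\in z(x)^\perp\cap z(y)^\perp$.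

**Step 3: check Lemma 7.** Let $X=(A,B,0)\in h$ with $[X,\xi]=0$. The $(u,v)$-block gives $AN\mathbf j=N\mathbf jB$, so $AN=N\bar B$, and $B$ is diagonal by Lemma 9(b). The $(v,s)$-block gives $B(\omega,\dots,\omega)^T=0$, so $B=0$. Then $AN=0$ gives $Ae_t=0$ for $t\le v$, and the $(u,s)$-block gives $Ae_t=0$ for $t>v$. So $X=0$. $\square$

From here to the end of this section: type $D_n$, $n\ge5$. Let $W=\mathbb C^n$ with $J=i$. An antilinear map $\mathbf v\mapsto\omega\bar{\mathbf v}$ is skew iff $\mathrm{Re}(\mathbf v^*\omega\bar{\mathbf v})=0$ for all $\mathbf v$, that is, iff $\omega^T=-\omega$; these maps form $\mathfrak u(n)^\perp$. For $X\in\mathfrak u(n)$ the commutator with this map is $X\omega-\omega\bar X=X\omega+\omega X^T$.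

**Lemma 19.** Let $d,v,g\ge0$, $u=d+v$, $s=d+g$, $s\ge1$, and assume one of: (1) $v\ge1$, $d\ge1$; (2) $d=0$, $v\ge1$ (so $g=s\ge1$); (3) $v=0$, $d\ge3$; (4) $v=0$, $d=2$, $g\ge1$. Then there is a complex skew-symmetric $\omega$ on $\mathbb C^u\oplus\mathbb C^v\oplus\mathbb C^s$ with $\omega_{uu}=0$, $\omega_{vv}=0$ such that $X=(A,B,C)\in\mathfrak u(u)\oplus\mathfrak u(v)\oplus\mathfrak u(s)$ and $X\omega+\omega X^T=0$ imply $X=0$.

*Proof.* **Step 1: diagonalize with $\omega_{uv}$ and part of $\omega_{us}$.** Let $\omega_{uv}=\binom{\mathrm{diag}(\sigma)}0$, $\sigma_t>0$ distinct. The $(u,v)$-block is $A\omega_{uv}=\omega_{uv}\bar B$. By Lemma 9(b), $\bar B$ commutes with $\mathrm{diag}(\sigma^2)$ and $A$ with $\mathrm{diag}(\sigma^2,0_d)$; so $B=\mathrm{diag}(-\alpha_t)$ and $A=\mathrm{diag}(\alpha_t)_{t\le v}\oplus A''$ with $A''\in\mathfrak u(d)$, $\alpha_t\in i\mathbb R$. Write $\mathbb C^s=\mathbb C^d\oplus\mathbb C^g$ and let the last $d$ rows of $\omega_{us}$ be $M=(\mathrm{diag}(\tau),0)$, $\tau_j>0$ distinct. Then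 $A''M=-MC^T$, so $C^T$ commutes with $\mathrm{diag}(\tau^2,0_g)$ and $A''$ with $\mathrm{diag}(\tau^2)$: $C=\mathrm{diag}(c_1,\dots,c_d)\oplus C''$, $A''=-\mathrm{diag}(c_j)$, $c_j\in i\mathbb R$, $C''\in\mathfrak u(g)$.

**Step 2: cut $C''$ down to $\mathfrak{su}(2)$'s.** Let $\omega_{ss}=\begin{pmatrix}\omega_d&\kappa\\-\kappa^T&\omega_g\end{pmatrix}$ with $\omega_g=\bigoplus_i\nu_i\varepsilon$ ($\oplus\,0$ if $g$ is odd), $\varepsilon=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $\nu_i>0$ distinct. From $C''\omega_g=\omega_g\overline{C''}$ and Lemma 9(b), $C''$ commutes with $\omega_g\omega_g^*=\bigoplus\nu_i^2I_2\,(\oplus\,0)$. So $C''=\bigoplus C_i\,(\oplus\,c_0)$, and $0=C_i\varepsilon+\varepsilon C_i^T=\mathrm{tr}(C_i)\varepsilon$ gives $C_i\in\mathfrak{su}(2)$; $c_0\in i\mathbb R$.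

**Step 3: use the remaining blocks.** Denote by $(a_t,a_t')$ and $(b_t,b_t')$ in $\mathbb C^d\oplus\mathbb C^g$ the rows $t\le v$ of $\omega_{us}$ and $\omega_{vs}$, and by $\kappa_j$ the rows of $\kappa$. The remaining equations include
$$\alpha_ta_t+a_t\mathrm{diag}(c)=0,\quad\alpha_ta_t'+a_t'C''^T=0,\quad-\alpha_tb_t+b_t\mathrm{diag}(c)=0,\quad-\alpha_tb_t'+b_t'C''^T=0,$$
$$(c_j+c_l)(\omega_d)_{jl}=0,\qquad c_j\kappa_j+\kappa_jC''^T=0.$$
Let $e=(1,0|1,0|\cdots|1)$ and $f=(1,1|1,1|\cdots|1)$ in $\mathbb C^g$ (pairs; the last entry only if $g$ is odd). Components of $\omega$ not mentioned are $0$.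

(1) Let all $a_t,b_t$ have all entries $1$, and $a_1'=f$. Then $c_j=-\alpha_t=\alpha_t$ for all $j,t$, so $\alpha=c=0$. Then $C''f^T=0$, so each $C_i\in\mathfrak{su}(2)$ has a kernel and is $0$, and $c_0=0$.

(2) Let $a_t'=e$, $b_t'=f$ for all $t$. Each $C_i$ has eigenvectors $(1,0)^T$ (eigenvalue $-\alpha_t$) and $(1,1)^T$ (eigenvalue $\alpha_t$). By Lemma 9(a), $C_i=0$, and then $\alpha_t=0$ if there is a pair, and $c_0=-\alpha_t=0$. If $g=1$, then $c_0=-\alpha_t=\alpha_t$, so all are $0$.

(3) Let $(\omega_d)_{jl}=1$ for $j<l$ and $\kappa_1=f$. Then $c_j+c_l=0$ for all $j\ne l$, so $c=0$ as $d\ge3$, and $C''f^T=0$ gives $C''=0$.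

(4) Let $(\omega_d)_{12}=1$, $\kappa_1=e$, $\kappa_2=f$. Then $c_2=-c_1$, $C''e^T=-c_1e^T$, $C''f^T=c_1f^T$, and as in (2), with $c_1$ for $\alpha_t$, all vanish.

In each case $\alpha=c=0$ and $C''=0$, hence $X=0$. $\square$

**Proposition 20.** Type $D_n$, $n\ge5$: let $x$ have data $(u,v;s)$, $1\le u\le n/2$, $v\le u$, $s\ge1$, $(u,v)\ne(1,0)$, and let $y$ be of type $SU(n)$. Then $(x,y)$ is good.

*Proof.* Let $z(y)=\mathfrak u(n)$, and let $x$ have A-summands $\mathbb C^u,\mathbb C^v$ and B-summand $\mathbb C^s$ with structure $i$; orientation is irrelevant as $u\ge1$. Then $h=\mathfrak u(u)\oplus\mathfrak u(v)\oplus\mathfrak u(s)$, and $z(x)^\perp\cap z(y)^\perp$ consists of the $\omega$ with $\omega_{uu}=\omega_{vv}=0$. Apply Lemmas 7 and 19 with $d=u-v$, $g=n-2u\ge0$; indeed $d+g=n-u-v=s$. If $v=0$, then $d=u\ge2$, and if $d=2$, then $g=n-4\ge1$; so one of the cases (1)–(4) applies. $\square$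

**Proposition 21.** Type $D_n$, $n\ge5$: let $y$ be of type $SU(n)$ and $x$ have data $(0,0;q,r)$, $q\ge r\ge2$, $q+r=n$. Then $(x,y)$ is good, for both relative orientations.

*Proof.* **Step 1: same orientation.** After conjugation the $x$-structure is $i$ on $\mathbb C^q\oplus\mathbb C^r$. Then $h=\mathfrak u(q)\oplus\mathfrak u(r)$ and $z(x)^\perp\cap z(y)^\perp$ consists of all skew $\omega$. Apply Lemmas 7 and 19 with $v=0$, $u=d=r$, $s=q$, $g=n-2r$ (if $r=2$, then $g=n-4\ge1$).

**Step 2: opposite orientation.** If $q$ or $r$ is odd, replacing $J$ by $-J$ on an odd summand of $x$ does not change $z(x)$ and reduces to Step 1. So let $q,r$ be even; then $n\ge6$. Let $\mathbb C^q=P\oplus\mathbb C_o$, $P=\mathbb C^{q-1}$, and let the $x$-structure be $i$ on $\mathbb C^r$ and on $P$, and $-i$ on the coordinate $o$. Then $h=\mathfrak u(P)\oplus\mathfrak u(1)_o\oplus\mathfrak u(r)$. Every skew $\omega$ with $\omega_{Po}=0$ lies in $z(x)^\perp\cap z(y)^\perp$: its $(\mathbb C^q,\mathbb C^r)$-blocks are off-diagonal and its diagonal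 blocks anticommute with the $x$-structure. Let $X=(A,\theta_o,C)\in h$, with $A\in\mathfrak u(P)$, $C\in\mathfrak u(r)$, commute with $\omega$.

*If $q\ge r+2$:* choose $\omega$ on $\mathbb C^r\oplus P$ by Lemma 19 with $v=0$, $u=d=r$, $s=q-1$, $g=q-1-r\ge1$, and $\omega_{o,r}=(1,\dots,1)$. Then $C=0$, $A=0$, and $\theta_o(1,\dots,1)+(1,\dots,1)C^T=0$ gives $\theta_o=0$.

*If $q=r$:* then $r$ is even and $n=2r\ge6$, so $r\ge4$. Let $\omega_{P,r}=(\mathrm{diag}(\tau_1,\dots,\tau_{r-1}),0)$, $\tau_j>0$ distinct, $(\omega_{rr})_{jl}=1$ for $j<l$, $\omega_{o,r}=(1,\dots,1)$, $\omega_{PP}=0$. From $A\omega_{P,r}=-\omega_{P,r}C^T$ and Lemma 9(b), $C^T$ commutes with $\mathrm{diag}(\tau_1^2,\dots,\tau_{r-1}^2,0)$. So $C=\mathrm{diag}(c_1,\dots,c_r)$ and $A=-\mathrm{diag}(c_1,\dots,c_{r-1})$. The $(r,r)$-block gives $c_j+c_l=0$ for $j\ne l$, so $c=0$, $A=0$, and then $\theta_o=0$. $\square$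

**Proposition 22.** Type $D_n$, $n\ge5$: let $x,y$ be of unitary type, that is, with data $u=v=0$, or $(u,v)=(1,0)$ with the $1$ counted as a part; so their data are partitions $\lambda,\mu$ of $n$. Then $(x,y)$ is good unless $\{\lambda,\mu\}$ is $\{(n),(n)\}$ or $\{(n),(n-1,1)\}$.

*Proof.* If $\lambda=\mu=(n-1,1)$, use Proposition 17 with the data $(1,0;n-1)$ twice. Otherwise one of them, say $\mu$, is neither $(n)$ nor $(n-1,1)$. We claim that $\mu$ can be merged to $(q,r)$ with $q\ge r\ge2$. This is clear for two parts. For at least three parts, the two smallest sum to at least $2$ and at most $2n/3$, so the others sum to at least $n/3>1$. Merge $\lambda$ to $(n)$, and apply Proposition 21 and Lemma 6(a). $\square$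

## 7. All pairs

**Theorem 23.** Let $n\ge5$, $x,y$ non-central, $S_x+S_y\le2n$. If $(x,y)$ is not exceptional, it is good. Moreover $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$ is good.

*Proof.* Let the data be $(u,v;s_j)$, $(u',v';s_j')$ and put $s=\sum s_j$, $s'=\sum s_j'$. Recall that $z$ grows under merging, and that Lemma 6(a) lets us pass to larger algebras.

**Type $C$, Case 1: one of $S_x,S_y$ exceeds $n$**, say $S_x=2u>n$. Put $p=n-u$, $1\le p<n/2$. Then $S_y\le2p$, so $u',v'\le p$, $s_j'\le2p$. We have $z(x)\subset z_1:=\mathfrak{sp}(u)\oplus\mathfrak{sp}(p)$ and use Lemma 10 with $(u',v';s_j')$, of total $n\ge2p+1$. As $u'+v'\le2p<n$, $s'\ge1$.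

*If $s'>2p$:* there are at least two parts. Let $\gamma_1=\min(s_1',2p-1)$, $\gamma_2=2p-\gamma_1$; then $1\le\gamma_2\le s'-s_1'$. The tuple $(0,0;\gamma_1,\gamma_2)$ is $p$-good by Proposition 14. Split $\gamma_2$ among the other parts and enlarge (Lemma 11).

*If $2\le s'\le2p$:* then $p\ge2$, since $p=1$ would give $n\le1+1+2$. By Lemma 11 it suffices that $(u',v';s')$ dominates, up to the order of the first two entries, a tuple from Proposition 13. Let $p\ge3$. If $s'=2p$, then $u'+v'\ge1$ and we dominate $(1,0;2p-1)$; if $s'\le2p-1$, then $u'+v'>2p-s'$ and we lower $u',v'$ to total $2p-s'$. Let $p=2$. If $s'=2$, then $u'+v'=n-2\ge3$ and $u',v'\le2$, so $u',v'\ge1$ and we dominate $(1,1;2)$; if $s'\ge3$, then $u'+v'\ge n-4\ge1$ and we dominate $(1,0;3)$.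

*If $s'=1$:* then $u'+v'=n-1\ge2p$, so $u'=v'=p$, $n=2p+1$, $p\ge2$, and $y$ is of type $C_p\times C_p$. As the pair is not exceptional (ii), $x$ is not of type $C_{p+1}\times C_p$; so $z(x)=\mathfrak{sp}(p+1)\oplus\mathfrak r$ with a proper subalgebra $\mathfrak r\subsetneq\mathfrak{sp}(p)$. Here the forms leave a line, and we use the freedom inside $V$ to remove it. On $\mathbb H^p$ take $G_1=\mathrm{diag}(g_k)$, $G_2=I-G_1$, $0<g_k<1$ distinct, $K=|\sum z_k|^2$, of ranks $p,p,1$. A stabilizing $X$ is skew and commutes with $G_1$, so it is $(x_k)\in\mathfrak{sp}(1)^p$, and commuting with $K$ means $(1,0)x_k=c(1,0)$ for a common $c$. Hence $x_k=\mathrm{diag}(c,-c)$, $c\in i\mathbb R$, and $\mathfrak s$ is one-dimensional. $G_1$ is definite, so Lemma 10 gives a position with $V=V_0$ in which $z_1\cap z(y)$ embeds into $\mathfrak s$ by $X\mapsto T^{-1}X|_{V_0}T$; so it has dimension at most $1$ and acts faithfully on $V_0$. If it is $0$, we are done by Lemma 6(a). Otherwise let $0\ne N\in\mathfrak{sp}(V_0)$ be the restriction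 to $V_0$ of a spanning element, and identify $\mathfrak r$ with a proper subalgebra of $\mathfrak{sp}(V_0)$. Some $g\in Sp(V_0)$ has $N\notin\mathrm{Ad}(g)\mathfrak r$: otherwise the span of $\mathrm{Ad}(Sp(V_0))N$, a non-zero ideal of the simple algebra $\mathfrak{sp}(V_0)$, would lie in $\mathfrak r$. Then $\mathfrak{sp}(V_0^\perp)\oplus\mathrm{Ad}(g)\mathfrak r$ is conjugate to $z(x)$, is contained in $z_1$, and meets $z(y)$ in $0$. So $(x,y)$ is good.

**Type $C$, Case 2: $S_x,S_y\le n$**, so $u,u'\le n/2$.

*2a: $n=2k$ and, say, $x$ is of type $C_k\times C_k$.* Use Lemma 10 with $p=k\ge3$: $u',v'\le k$, $s_j'\le2k$, $u'+v'+s'=2p$. Non-exceptionality excludes $s'=0$ (then $u'=v'=k$), $s'=1$ (data $(k,k-1;1)$) and $(0,0;n)$. If $2\le s'\le2p-1$, use Proposition 13 and Lemma 11(b). If $s'=2p$, there are at least two parts, and Proposition 14 and Lemma 11(b) apply.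

*2b: neither is of type $C_{n/2}\times C_{n/2}$.* Then $s,s'\ge1$. Merge B-summands to data $(u,v;s)$, $(u',v';s')$. If $u,u'\ge1$, use Proposition 17. If one of $u,u'$ is $0$, that element, after merging, is of type $SU(n)$: use Proposition 18.

**Type $D$, Case 1: $S_x=2u>n$** (up to exchanging $x,y$). Let $p=2(n-u)$, even, $2\le p<n$; then $S_y\le p$. Use Lemma 10 with $(2u',2v';s_j')$; $2u',2v',s_j'\le p$ and $2u'+2v'+2s'=2n\ge2p+2$, so $s'\ge1$.

*If $s'\le p-1$:* lower $2u',2v'$, keeping them even, to total $2p-2s'$; use Proposition 15(ii) and Lemma 11. *If $s'=p$ is one part:* $2u'+2v'=2n-2p\ge2$, so $(2u',2v';p)$ dominates $(2,0;p-1)$ up to order; use Proposition 15(ii). *If $s'\ge p$ with at least two parts:* let $\gamma_1=\min(s_1',p-1)$, $\gamma_2=p-\gamma_1$, so $1\le\gamma_2\le s'-s_1'$; use Proposition 15(iii) and Lemma 11. If $s'>p$, there are at least two parts since $s_1'\le p$, so all cases are covered.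

**Type $D$, Case 2: $u,u'\le n/2$.**

*2a: $x$ of type $D_k\times D_k$, $n=2k$.* Use Lemma 10 with $p=n$, $2u'+2v'+2s'=2p$. If $s'=0$, then $y$ is of type $D_k\times D_k$ and the pair is good by Proposition 15(i); this proves the last assertion. If $1\le s'\le p-1$, use Proposition 15(ii) and Lemma 11(b). If $s'=p$, it is not one part (exceptional (i)), so Proposition 15(iii) and Lemma 11(b) apply. The case that $y$ is of type $D_k\times D_k$ is the same.

*2b: neither is of type $D_{n/2}\times D_{n/2}$.* Then $s,s'\ge1$. If $u,u'\ge1$, merge and use Proposition 17. Otherwise, say, $u'=0$, so $v'=0$. If $u=0$ or $(u,v)=(1,0)$, both are of unitary type and Proposition 22 applies: its two exceptions are exactly the exceptional pairs (iii), since type $SU(n)$ means the partition $(n)$ and type $SU(n-1)$ the partition $(n-1,1)$. Otherwise merge $x$ to $(u,v;s)$ and $y$ to $SU(n)$, and use Proposition 20. $\square$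

## 8. Three or more classes

For $L\ge3$ we multiply some of the classes to reach an eligible non-exceptional pair, using Lemma 6(b). The following products are the supply.

**Lemma 24.** Let $n\ge5$.

(a) If $w+w'\le n/2$, then $\sigma_{w+w'}\in C_{\sigma_w}C_{\sigma_{w'}}$.

(b) If $w\ge w'\ge1$, $w+w'\le n$, then $C_{\sigma_w}C_{\sigma_{w'}}$ contains $y$ which is $1$ on $n-w-w'$ units, $-1$ on $w-w'$ units, and otherwise has, in type $C$, $w'$ distinct angles in $(0,\pi)$ with $s_j=2$; in type $D$, $2w'$ distinct angles in $(0,\pi)$ with $s_j=1$. So $S_y\le\max(2(n-w-w'),2(w-w'),2)$. This $y$ is not a member of any exceptional pair.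

(c) If $x$ is of type $SU(n)$ then, after changing its angle without changing its centralizer algebra, $C_xC_{\sigma_w}$ ($1\le w\le n/2$) contains an element with data $(0,0;n-w,w)$.

(d) Type $D$: if $J,J'$ are of type $SU(n)$ then, after changing angles, $C_JC_{J'}$ contains an element of type $SU(n-m)\times SU(m)$ for $m=2$ or $m=3$; here $m,n-m\ge2$.

(e) Type $D$: if $J,J'$ are of type $SU(n)$ then, after changing angles, $C_JC_{J'}$ contains $y$ with no eigenvalue $\pm1$ and all $s_j\le2$, so $S_y\le2$.

*Proof.* (a) Take orthogonal $(-1)$-spaces.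

(b) In $F^2$ the product of the reflections in two lines spanned by real vectors at angle $\varphi\in(0,\pi/2)$ is the real rotation by $2\varphi$, up to direction. Use $w'$, resp. $2w'$, orthogonal copies of $F^2$ with different $\varphi$, each containing a line from each $(-1)$-space, and let the rest of the $(-1)$-space of $\sigma_w$, with $w-w'$ units, be orthogonal to all of them. A rotation of $\mathbb H^2$ has two units, one of $\mathbb R^2$ one unit. In type $C$ the type of $y$ contains a factor $SU(2)$, whereas the types in exceptional pairs are $C_a\times C_b$ or $SU(n)$. In type $D$, $u_y+v_y=n-2w'\le n-2$ and all $s_j\le1$, so the type is not $D_{n/2}\times D_{n/2}$, $SU(n)$ or $SU(n-1)$.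

(c) Let the angle be $a\in(0,\pi/2)$ and the $(-1)$-space of $\sigma_w$ be invariant under the complex structure of $x$. In the product the angle is $a$ on $n-w$ units, and on $w$ units $e^{\pm ia}$ becomes $-e^{\pm ia}$, that is, angle $\pi-a\ne a$ up to sign.

(d) Let the angles be $a$ for $J$ and $b$ for $J'$, $0<b<a$, $a+b<\pi$. In the torus the class of $J$ consists of all $(\epsilon_la)_l$, $\epsilon_l=\pm1$, with a fixed parity of the number of minus signs; similarly $(\epsilon_l'b)_l$ for $J'$. The product has angle $\pm(a+b)$ where $\epsilon_l=\epsilon_l'$ and $\pm(a-b)$ elsewhere. The number $m$ of the latter positions has a fixed parity and is otherwise arbitrary in $[0,n]$, so $m=2$ or $m=3$ is possible, and $n-m\ge2$.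

(e) Take $a,b$ as in (d). Write $\mathbb R^{2n}$ as a sum of $\lfloor(n-1)/2\rfloor$ copies of $\mathbb H$ and one or two planes. Let $L_{\mathbf n}$ be left multiplication by a unit imaginary quaternion $\mathbf n$. On the $l$-th copy let $J$ act as $\cos a+\sin a\,L_{\mathbf i}$ and $J'$ as $\cos b+\sin b\,L_{\mathbf n_l}$, with $\mathbf n_l$ at angle $\psi_l\in(0,\pi)$ to $\mathbf i$. All $L_{\mathbf n}$ induce the same orientation of $\mathbb H$, because the unit imaginary quaternions form a connected set. On the planes use angles $\pm a$, $\pm b$; as there is at least one plane, the signs can be chosen so that the two given $SO(2n)$-classes are realized. On the $l$-th copy the product is left multiplication by a unit quaternion with real part $\cos a\cos b-\sin a\sin b\cos\psi_l$: one angle in $(a-b,a+b)$ with two units, different for different $\psi_l$. On the planes, at most two in number, the product angles are $\pm(a+b)$ or $\pm(a-b)$. With distinct $\psi_l$ all $s_j\le2$, and $u_y=v_y=0$. $\square$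

**Lemma 25.** For non-central $x$, either $z(x)\subset z(\sigma_w)$ up to conjugation for some $1\le w\le n/2$, or $x$ is of type $SU(n)$.

*Proof.* If $u\ge1$, take $w=\min(u,n-u)$, which is at least $1$ as $x$ is non-central: $z(x)$ preserves the first A-summand and its complement. If $u=v=0$ and there are at least two parts, take $w=\min(s_1,n-s_1)$. Otherwise the data are $(0,0;n)$. $\square$

**Lemma 26.** Let $n\ge5$, $(x_1,x_2)$ an exceptional pair, $x_3$ non-central. Then $(x_1,x_2,x_3)$ is good.

*Proof.* By Lemmas 6(a) and 25 we may assume that $x_3=\sigma_w$ with $1\le w\le n/2$ or $x_3$ is of type $SU(n)$. In each case, apart from one settled at once by Theorem 23, we produce, by Lemma 6(a),(b), an eligible non-exceptional pair and apply Theorem 23. $J,J',J''$ denote elements of type $SU(n)$.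

**Type $C$, $n=2k\ge6$.** After enlarging $C_k\times C_{k-1}$ to $C_k\times C_k$, the pair is $(\sigma_k,\sigma_k)$ or $(\sigma_k,J)$, and $S_{\sigma_k}=n$. In an exceptional pair containing $\sigma_k$ the other element has type $C_k\times C_k$, $C_k\times C_{k-1}$ or $SU(n)$.

* $(\sigma_k,\sigma_k,\sigma_w)$: take $y\in C_{\sigma_k}C_{\sigma_w}$ from Lemma 24(b), $S_y\le\max(2(k-w),2)\le n$; use $(\sigma_k,y)$.
* $(\sigma_k,\sigma_k,J)$ and $(\sigma_k,J,\sigma_w)$: Lemma 24(c), applied to $J$ and the second $\sigma_k$, resp. to $J$ and $\sigma_w$, gives $y$ with data $(0,0;n-w,w)$, $1\le w\le k$ ($w=k$ in the first case). $S_y=n-w$, so $(\sigma_k,y)$ is eligible; it is not exceptional, as $y$ is of type $SU(n-w)\times SU(w)$ with $w\ge1$.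
* $(\sigma_k,J,J')$: use $(J,J')$, with $S$-sum $2n$, not exceptional in type $C$.

**Type $C$, $n=2k+1$, $k\ge2$.** Here $x_1=\sigma_k$ and $x_2$ is of type $C_k\times C_k$. If $x_3=\sigma_w$, $w\le k$, enlarge $x_2$ to $\sigma_k$. The element $y\in C_{\sigma_k}C_{\sigma_w}$ from Lemma 24(b) (product of $x_2,x_3$) has $S_y\le\max(2(k+1-w),2)\le2k$, and $S_{x_1}=2k+2$; the sum is at most $4k+2=2n$, and $(x_1,y)$ is not exceptional. If $x_3=J$, use $(x_2,J)$: its $S$-sum is $2k+n=4k+1\le2n$, and it is not exceptional, as for odd $n$ the type $C_k\times C_k$ occurs only with $C_{k+1}\times C_k$.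

**Type $D$.** If the pair is $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$, it is good by Theorem 23. Otherwise, after enlarging $SU(n-1)$ to $SU(n)$, it is $(\sigma_k,J)$ with $n=2k\ge6$, or $(J,J')$. In an exceptional pair containing $\sigma_k$, $n=2k$, the other element has type $D_k\times D_k$ or $SU(n)$; in one containing $J$, the other has type $D_{n/2}\times D_{n/2}$, $SU(n)$ or $SU(n-1)$.

* $(\sigma_k,J,\sigma_w)$: Lemma 24(c) gives $y\in C_JC_{\sigma_w}$ of type $SU(n-w)\times SU(w)$, $1\le w\le k$, $S_y=n-w$; $(\sigma_k,y)$ has $S$-sum $2n-w$ and is not exceptional.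
* $(\sigma_k,J,J')$: Lemma 24(d) gives $y\in C_JC_{J'}$ of type $SU(n-m)\times SU(m)$, $m\in\{2,3\}$, $S_y\le n$; $(\sigma_k,y)$ is eligible and not exceptional.
* $(J,J',J'')$: with the same $y$, where $m,n-m\ge2$, $(y,J'')$ is eligible and not exceptional.
* $(J,J',\sigma_w)$, $w\ge2$: Lemma 24(c) with $J',\sigma_w$ gives $y$ of type $SU(n-w)\times SU(w)$, $2\le w\le n/2$; $(J,y)$ has $S$-sum $2n-w$ and is not exceptional.
* $(J,J',\sigma_1)$: take $y\in C_JC_{J'}$ from Lemma 24(e), $S_y\le2$, $S_{\sigma_1}=2n-2$; $(y,\sigma_1)$ is eligible, and not exceptional because $\sigma_1$, of type $D_{n-1}$, is in no exceptional pair. $\square$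

**Theorem 27.** Let $n\ge5$, $L\ge3$. Every eligible tuple of non-central elements is good.

*Proof.* **Case $(\alpha)$: $S_{x_i}+S_{x_j}\le2n$ for some $i\ne j$.** If $(x_i,x_j)$ is good, we are done by Lemma 6(a). Otherwise it is exceptional by Theorem 23, and Lemma 26 applies with any third element.

**Case $(\beta)$: all pair sums exceed $2n$.** First we replace elements by reflections. Let $S:=S_{x_L}$ be the smallest. For $i<L$, $2S_{x_i}\ge S_{x_i}+S>2n$, so $S_{x_i}>n$ and $S_{x_i}=2u_i$. Put $w_i=n-u_i$, $1\le w_i<n/2$. Then $z(x_i)\subset z(\sigma_{w_i})$ and $S_{\sigma_{w_i}}=S_{x_i}$; replace $x_i$ by $\sigma_{w_i}$. We have $S>2w_i$ for $i<L$, and eligibility says $S\le2\sum_{i<L}w_i$.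

*If $S\le n$:* we multiply reflections until $S$ is reached. Take $m$ minimal with $S\le2(w_1+\cdots+w_m)$; then $2\le m\le L-1$. Let $T=w_1+\cdots+w_{m-1}$; $2T<S\le n$, so $\sigma_T\in C_{\sigma_{w_1}}\cdots C_{\sigma_{w_{m-1}}}$ by Lemma 24(a). Take $y\in C_{\sigma_T}C_{\sigma_{w_m}}$ from Lemma 24(b), where $T+w_m<n$. Then $S_y+S\le2n$, because $2(n-T-w_m)+S\le2n$; $2|T-w_m|+S<2S\le2n$, as $2T,2w_m<S$; and $2+S\le2n$. Since $y$ is in no exceptional pair, $(y,x_L)$ is good by Theorem 23, and the tuple is good by Lemma 6.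

*If $S>n$:* then also $S=2u_L$, and we replace $x_L$ by $\sigma_{w_L}$, $w_L=n-u_L<n/2$, with the same $S$. Eligibility is $\sum_{i\le L}w_i\ge n$. As long as two of the $w$'s have sum $<n/2$, replace them by their sum (Lemmas 24(a), 6(b)). We end with $w_1\ge\cdots\ge w_r$, all $<n/2$, with total $\ge n$ (so $r\ge3$), any two having sum $\ge n/2$. If $r=3$, take $y\in C_{\sigma_{w_1}}C_{\sigma_{w_2}}$ from Lemma 24(b): $n-w_1-w_2\le w_3$, $w_1-w_2<n/2-w_2\le w_3$ and $2\le2w_3$. So $S_y\le2w_3=2n-S_{\sigma_{w_3}}$, and $(y,\sigma_{w_3})$ is eligible and not exceptional, hence good. If $r\ge4$, take $y$ from $(w_1,w_2)$ and $y'$ from $(w_3,w_4)$ by Lemma 24(b): $S_y,S_{y'}\le n$, because $w_1+w_2,w_3+w_4\ge n/2$ and $w_1-w_2,w_3-w_4<n/2$. So $(y,y')$ is eligible and not exceptional, hence good, and the tuple is good. $\square$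

*Proof of Theorem 3.* Necessity is Proposition 5. For sufficiency use Lemma 1 together with Theorem 23 for $L=2$ and Theorem 27 for $L\ge3$. For $L=1$ nothing is eligible, since $S_x\ge1$, and nothing is absolutely continuous, since a single conjugacy class is null. $\square$

## 9. The exceptional pairs, and $n=4$

*Proof of Theorem 4.* By Theorem 3, Proposition 5 and Theorem 23, for $n\ge5$ it remains to show that the exceptional pairs other than $(D_{n/2}\times D_{n/2},D_{n/2}\times D_{n/2})$ are not good. By Lemma 6(c) it suffices to find $0\ne X\in z(x)\cap z(y)$ for a dense set of positions.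

**Step 1: type $C$, $x$ of type $C_k\times C_k$ ($n=2k$) or $C_{k+1}\times C_k$ ($n=2k+1$), $y$ of type $C_k\times C_k$ or, for $n=2k$, $C_k\times C_{k-1}$.** We make the surviving $\mathfrak{sp}(1)$'s of Section 1 compatible with one complex structure. Let $V$ be the $k$-dimensional $(-1)$-space of $x$ and $W_+$ the first, $k$-dimensional, A-summand of $y$. By the singular value decomposition there are orthonormal bases $v_j$ of $V$ and $w_j$ of $W_+$ with $v_j^*w_l=0$ for $j\ne l$ and $v_j^*w_j=\cos\varphi_j\ge0$. On a dense set of positions $V\cap W_+=0$, so $\cos\varphi_j<1$, and the vectors $v_j$, $(w_j-v_j\cos\varphi_j)/\sin\varphi_j$ form an orthonormal system. So $W=\bigoplus_{j\le k}\mathbb H_j^2$ ($\oplus\,\mathbb H$ if $n=2k+1$), orthogonal, with $V$ and $W_+$ meeting each $\mathbb H_j^2$ in lines spanned by real vectors. The algebra $\mathfrak{sp}(1)^k$ (resp. $\mathfrak{sp}(1)^{k+1}$) of maps $X=(x_j)$, acting on the $j$-th summand by left multiplication by $x_j$ on all coordinates, commutes with $x$ and with $P_{W_+}$,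 and acts diagonally on $W_+^\perp\cong\mathbb H^{n-k}$. If $y$ is of type $C_k\times C_k$ and $n=2k$, we are done. Otherwise $y$ has one B-summand, of one unit, and the rest of its structure is $Y'=q\nu q^*$ on $W_+^\perp$, with $q\in\mathbb H^{n-k}$ a unit vector and $\nu$ a unit imaginary quaternion. Put $x_j=q_j\nu q_j^{-1}$ if $q_j\ne0$ and $x_j=0$ otherwise. These are imaginary, $Xq=q\nu$ and $q^*X=-(Xq)^*=\nu q^*$, so $XY'=q\nu^2q^*=Y'X$ and $0\ne X\in z(x)\cap z(y)$.

**Step 2: $x$ of type $C_k\times C_k$ or $D_k\times D_k$, $n=2k$, $y$ of type $SU(n)$.** Let $\sigma$ be the involution of $x$ and $J$ the complex structure of $y$. Then $X=\sigma J+J\sigma$ is skew; $\sigma X=J+\sigma J\sigma=X\sigma$ and $JX=J\sigma J-\sigma=XJ$. So $X\in z(x)\cap z(y)$. As a function of the position $X$ is analytic, and it is not identically $0$: when the $(-1)$-space of $\sigma$ is $J$-invariant, $\sigma J=J\sigma$ and $X=2\sigma J$. As $G$ is connected, $X\ne0$ on a dense set.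

**Step 3: type $D$, $x$ of type $SU(n)$, $y$ of type $SU(n)$ or $SU(n-1)$.** Let $J_1$ be the structure of $x$, and $J_2$ that of $y$, extended in the $SU(n-1)$ case by a complex structure on the remaining plane $P$. The map $R=J_1J_2+J_2J_1$ is symmetric and commutes with $J_1,J_2$; let $\mathcal E_c$ be its eigenspace with eigenvalue $-2c$, $|c|\le1$. On $\mathcal E_c$, $(J_2-cJ_1)^2=-1-c^2-cR=-(1-c^2)$ and $J_1(J_2-cJ_1)+(J_2-cJ_1)J_1=R+2c=0$. If $|c|<1$, then $J_1$ and $(J_2-cJ_1)/\sqrt{1-c^2}$ anticommute and have square $-1$, so they generate a copy of $\mathbb H$ acting on $\mathcal E_c\cong\mathbb H^e$, say by right multiplications, and the skew maps commuting with it form $\mathfrak{sp}(e)\ne0$. If $c=\pm1$, the skew map $J_2-cJ_1$ has square $0$, so $J_2=\pm J_1$ on $\mathcal E_c$, and $J_2|_{\mathcal E_c}$ itself is a non-zero skew map commuting with both. Extending by $0$, this settles $(SU(n),SU(n))$.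

For $SU(n-1)$ we need in addition that $X$ preserves $P$. Let $0\ne f\in P$, $f=\sum f_c$ with $f_c\in\mathcal E_c$. On $\mathcal E_c$ with $|c|<1$, $J_2$ is right multiplication by a unit imaginary $\nu_2$. If $f_c\ne0$, put $X_c=f_c\nu_2f_c^*/|f_c|^2\in\mathfrak{sp}(e)$, so that $X_cf_c=f_c\nu_2=J_2f_c$; if $f_c=0$, put $X_c=0$. If $c=\pm1$, put $X_c=J_2$. Then $X=\bigoplus X_c$ is skew and commutes with $J_1,J_2$; moreover $Xf=J_2f\ne0$ and $XJ_2f=J_2Xf=-f$. So $X$ preserves $P=\langle f,J_2f\rangle$ and $P^\perp$, and $0\ne X\in z(x)\cap z(y)$. This proves the first part of Theorem 4.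

**Step 4: $n=4$, type $C$.** Let $x$ be of type $C_3\times C_1$ and $y$ of type $C_1\times C_1\times SU(2)$. The pair is not exceptional, and it is eligible: $6+2=8$. It fails because $(1,1;2)$ is not $1$-good. Let $V=T(\mathbb H)$ be the one-dimensional $(-1)$-space of $x$, $T=(T_1,T_2,T_3):\mathbb H\to A_1\oplus A_2\oplus B$. For a dense set of positions $T_1,T_2$ are bijective, and the $B^+$-component of $T_3$ is an invertible $M:\mathbb C^2\to B^+$: if $T_3(1)=b_1+b_2\mathbf j$ with $b_1,b_2\in B^+$, then $M$ maps $1,\mathbf j$ to $b_1,-b_2$. Choose $0\ne X'\in\mathfrak{sp}(1)=\mathfrak{su}(2)$ commuting with the Hermitian matrix $M^*M$. Let $X$ be $T_aX'T_a^{-1}$ on $A_a$, which is skew since $T_a$ is a multiple of an isometry, and $MX'M^{-1}$ on $B^+$, which is skew-Hermitian since $X'$ commutes with $M^*M$; extend it $\mathbb H$-linearly to $B=B^+\oplus B^+\mathbf j$. Then $0\ne X\in z(y)$. Also $XT=TX'$, because $T_3(v)=Mv-M(v\mathbf j)\mathbf j$ as in Lemma 10. So $X$ preserves $V$, hence $V^\perp$, and $X\in z(x)$.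 By Lemma 6(c) the pair is not good.

**Step 5: $n=4$, type $D$.** Let $x$ be of type $SU(4)$ with angles $(c,c,c,c)$ and $y$ of type $SU(2)\times SU(2)$ with angles $(a,a,b,b)$. The pair is eligible, $4+2\le8$, and not exceptional. With the simple roots $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=e_3-e_4$, $\alpha_4=e_3+e_4$, the (complexified) algebras $z(x)$ and $z(y)$ are generated by the maximal torus and the root spaces of $\{\pm\alpha_1,\pm\alpha_2,\pm\alpha_3\}$, resp. $\{\pm\alpha_1,\pm\alpha_3\}$. The diagram automorphism exchanging $\alpha_1$ and $\alpha_4$ and fixing $\alpha_2,\alpha_3$ is realized, by a textbook theorem, by an automorphism of the compact algebra $\mathfrak{so}(8)$ that preserves the maximal torus. Goodness is invariant under automorphisms of $\mathfrak{so}(8)$ applied to both subalgebras, since they normalize the group of inner automorphisms. The automorphism takes $z(x)$ to the algebra with roots generated by $\alpha_2,\alpha_3,\alpha_4$, that is, $\pm e_i\pm e_j$ with $2\le i<j\le4$, and $z(y)$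 to the one with roots $\pm\alpha_3,\pm\alpha_4$, that is, $\pm e_3\pm e_4$. These are the centralizers of elements with data $(3,0;1)$ and $(2,0;1,1)$, with $S$-sum $6+4>8$. By Proposition 5 and Lemma 1 the new pair is not good, so $(x,y)$ is not good. $\square$
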